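# Strictly convex versus $\mathcal C^1$: invariant convex sets of discrete projective groups

## 1. Properly convex sets and projective duality

Throughout, $n\ge 2$, $V=\mathbb R^{n+1}$, and $\mathbb P(V)=\mathbb P^n(\mathbb R)$. The class of a nonzero vector $v$ is $[v]$. A hyperplane $\ker f$ of $\mathbb P(V)$ is identified with the class $[f]\in\mathbb P(V^*)$ of its equation. A *cone* is a set stable under multiplication by $\mathbb R_{>0}$, and a closed convex cone is *salient* if it contains no line. We use freely the textbook fact that a salient closed convex cone $A$ admits a linear form that is positive on $A\setminus 0$. In particular $A$ is then the cone over a compact slice.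

**Definition (properly convex set).** A *convex open set* is here always a nonempty properly convex open subset $\Omega\subset\mathbb P(V)$: its closure lies in an affine chart, and $\Omega$ is convex in that chart. Equivalently, $\Omega=\mathbb P(K_\Omega)$, where $K_\Omega$ is an open convex cone with salient closure. The cone $K_\Omega$ is unique up to sign.

**Definition (strict convexity, $\mathcal C^1$ boundary).** A *supporting hyperplane* of $\Omega$ at $x\in\partial\Omega$ is a hyperplane through $x$ that does not meet $\Omega$. The set $\Omega$ is *strictly convex* if $\partial\Omega$ contains no nontrivial segment. It has *$\mathcal C^1$ boundary* if every point of $\partial\Omega$ has a unique supporting hyperplane.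

**Example 1.** Take $n=2$ and an affine chart $\mathbb R^2$. A disc has both properties. A triangle has neither. The lens $\{|p-(1,0)|<\sqrt2\}\cap\{|p+(1,0)|<\sqrt2\}$ is strictly convex: the midpoint of two distinct points of its closure lies in both open discs. At its corner $(0,1)$ the tangents of both circles are supporting lines, so the boundary is not $\mathcal C^1$. The stadium, the set of points at distance less than $1$ from the segment $[-1,1]\times\{0\}$, has segments in its boundary. Its boundary is $\mathcal C^1$: each boundary point $p$ lies on the boundary of an open unit disc contained in the stadium, so a supporting line at $p$ must be the tangent of that disc. Thus for single convex sets the two properties are independent.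

**Definition (dual set).** For $\Omega=\mathbb P(K_\Omega)$ put $K_\Omega^\vee=\{f\in V^*: f>0\text{ on }\overline{K_\Omega}\setminus 0\}$ and $\Omega^*=\mathbb P(K_\Omega^\vee)\subset\mathbb P(V^*)$.

**Example 2.** If $K_\Omega$ is the open positive orthant of $\mathbb R^{3}$, then $f=\sum f_iv_i$ is positive on $\overline{K_\Omega}\setminus0$ iff all $f_i>0$. The dual of a triangle is a triangle.

Here are the basic facts, with proofs. The cone $K_\Omega^\vee$ is open, because $\overline{K_\Omega}$ has a compact slice. It is nonempty by salience, and convex. Its closure is $\{f: f\ge 0\text{ on }K_\Omega\}$: if $f\ge0$ on $K_\Omega$ and $f_0\in K_\Omega^\vee$, then $f+\varepsilon f_0\in K_\Omega^\vee$ for $\varepsilon>0$. This closure is salient, because if $f$ and $-f$ are both $\ge0$ on the open set $K_\Omega$ then $f=0$. So $\Omega^*$ is properly convex and open. Moreover $\Omega^{**}=\Omega$. By the description of closures applied to $K_\Omega^\vee$, the closure of $(K_\Omega^\vee)^\vee$ is $\{v: f(v)\ge 0\ \forall f\in K_\Omega^\vee\}$, which is $\overline{K_\Omega}$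 by the separation theorem, and an open convex set is the interior of its closure. Finally, a nonzero form that is $\ge 0$ on the open set $K_\Omega$ is $>0$ there. Hence $[f]\in\partial\Omega^*$ iff, up to sign, $f\ge0$ on $K_\Omega$ and $f$ vanishes at some point of $\overline{K_\Omega}\setminus 0$. So $\partial\Omega^*$ is exactly the set of supporting hyperplanes of $\Omega$.

**Lemma 1 (duality).** $\Omega^*$ is strictly convex iff $\Omega$ has $\mathcal C^1$ boundary.

*Proof.* Suppose $[f]\neq[f']$ support $\Omega$ at $[x]$, with $f,f'\ge0$ on $K_\Omega$. Then all $sf+tf'$ ($s,t\ge0$, not both $0$) are $\ge0$ on $K_\Omega$ and vanish at $x$, so $\partial\Omega^*$ contains a nontrivial segment. Conversely, let $\partial\Omega^*$ contain a nontrivial segment. A supporting hyperplane of $\Omega^*$ at an interior point of it is, since $\Omega^{**}=\Omega$, given by some $x\in\overline{K_\Omega}\setminus0$. As a linear form on $V^*$, $x$ is $\ge 0$ on the lifted segment and vanishes at an interior point, hence on the whole segment. So all points of the segment are supporting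 hyperplanes of $\Omega$ at $[x]\in\partial\Omega$. $\square$

## 2. Groups, contragredients, and limit sets made of rank one limits

**Definition (groups).** A subgroup $\Gamma\subset\mathrm{SL}(V)$ *preserves* $\Omega$ if $\gamma(\Omega)=\Omega$ for all $\gamma\in\Gamma$. It is *irreducible* if it acts irreducibly on $V$. The *contragredient* $\Gamma^*\subset\mathrm{SL}(V^*)\simeq\mathrm{SL}_{n+1}(\mathbb R)$ is the image of $\Gamma$ under the action $\gamma\cdot f=f\circ\gamma^{-1}$.

If $\Gamma$ is discrete, so is $\Gamma^*$. If $\Gamma$ is irreducible, so is $\Gamma^*$, since $W\mapsto W^\perp$ matches invariant subspaces. If $\Gamma$ preserves $\Omega$, then $\Gamma^*$ preserves $\Omega^*$.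

**Example 3.** Let $g\in\mathrm{SL}_2(\mathbb Z)$ act on the $3$-dimensional space of symmetric real $2\times2$ matrices by $\rho(g)S=gSg^{T}$. Elementary matrices act by unipotent maps and generate $\mathrm{SL}_2(\mathbb Z)$, so $\det\rho(g)=1$. The matrix of $\rho(g)$ in the basis $E_{11},E_{12}+E_{21},E_{22}$ has integer entries, so $\Gamma=\rho(\mathrm{SL}_2(\mathbb Z))$ is discrete. It is irreducible. Indeed, let $W\ne0$ be invariant, and let $u=\begin{pmatrix}1&1\\0&1\end{pmatrix}$. With $S=\begin{pmatrix}a&b\\b&c\end{pmatrix}$ we have $uSu^T=\begin{pmatrix}a+2b+c&b+c\\b+c&c\end{pmatrix}$, so the fixed vectors of the unipotent map $\rho(u)$ form the line $\mathbb RE_{11}$, and $W$ contains a nonzero fixed vector, hence $E_{11}$. By the same argument with $u^T$, $E_{22}\in W$. Finally $uE_{22}u^T=E_{11}+E_{12}+E_{21}+E_{22}\in W$, so $W$ is everything. The group preserves the set of positive definite matrices, which in the chart $a+c=1$, $a=\frac12+p$, is the disc $p^2+b^2<\frac14$.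

**Example 4.** Let $\Gamma\subset\mathrm{SL}_3(\mathbb R)$ be generated by the matrices $\mathrm{diag}(2^a,2^b,2^c)$ with $a,b,c\in\mathbb Z$, $a+b+c=0$, and the cyclic permutation matrices. It is discrete. It is irreducible: a subspace invariant under $\mathrm{diag}(2,1,\frac12)$ is spanned by coordinate vectors, and the permutations move these around transitively. It preserves the triangle $\{v_1,v_2,v_3>0\}$.

For $x\in V$ and $f\in V^*$ let $x\otimes f$ be the map $v\mapsto f(v)x$. The maps of rank one are exactly the $x\otimes f$ with $x,f\ne0$.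

**Definition (limit sets).** Let $\Gamma$ be discrete, irreducible, and preserve a properly convex open set. Let $\overline\Gamma\subset\mathbb P(\mathrm{End}\,V)$ be the closure of the image of $\Gamma$. Put
$$\Lambda=\{[x]:\exists f,\ [x\otimes f]\in\overline\Gamma\}\subset\mathbb P(V),\qquad \Lambda^*=\{[f]:\exists x,\ [x\otimes f]\in\overline\Gamma\}\subset\mathbb P(V^*).$$
The two conditions that run the lecture are:

* **(T)** every hyperplane $H\in\Lambda^*$ contains at most one point of $\Lambda$;
* **(T\*)** every point $x\in\Lambda$ lies on at most one hyperplane of $\Lambda^*$.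

*Example 3, continued.* A rank one point of $\overline\Gamma$ is a limit of $[\rho(g_k)]$ with $\|g_k\|\to\infty$. After extraction $g_k/\|g_k\|\to m\ne0$ with $\det m=0$, so $m=ab^T$, and $\rho(g_k)/\|g_k\|^2$ tends to $S\mapsto (b^TSb)\,aa^T$. So points of $\Lambda$ have the form $[aa^T]$ and hyperplanes of $\Lambda^*$ have the form $[S\mapsto b^TSb]$. They are incident iff $(b\cdot a)^2=0$. In $\mathbb R^2$ each $b$ is orthogonal to one line and each $a$ as well, so (T) and (T\*) both hold.

*Example 4, continued.* A limit of scaled elements is, after extraction, (limit of positive diagonal matrices) times (a fixed permutation). If it has rank one it is a multiple of some $E_{ii}$ times a permutation, that is, of some $e_i\otimes e_j^*$. Each $E_{ii}$ occurs: divide $\mathrm{diag}(2^{2k},2^{-k},2^{-k})$ and its permuted forms by $2^{2k}$. So $\Lambda=\{[e_1],[e_2],[e_3]\}$ and $\Lambda^*=\{[e_1^*],[e_2^*],[e_3^*]\}$. The line $e_1^*=0$ contains $e_2,e_3$, so (T) fails. The point $e_1$ lies on $e_2^*=0$ and $e_3^*=0$, so (T\*) fails.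

## 3. Three conditions on a discrete irreducible group

The following question is asked and left open in Pierre-Louis Blayac, Mickaël Crampon and Ludovic Marquis, "Finitude géométrique en géométrie de Hilbert + an erratum/addendum", arXiv:1202.5442 (2012). Let $\Gamma$ be a discrete irreducible subgroup of $\mathrm{SL}_{n+1}(\mathbb R)$. Are the following equivalent?

* (i) $\Gamma$ preserves a strictly convex open set;
* (ii) $\Gamma$ preserves a convex open set with $\mathcal C^1$ boundary;
* (iii) $\Gamma$ preserves a strictly convex open set with $\mathcal C^1$ boundary.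

The sets in (i) and (ii) need not be the same, so Example 1 settles nothing: a group that preserves one lens might preserve a disc as well.

In Example 3 the group preserves a disc, so all three conditions hold. In Example 4 none holds. Let $\Omega$ be invariant. The squares of elements of $\Gamma$ preserve $K_\Omega$. If $v\in K_\Omega$ has nonzero coordinates, applying powers of $\mathrm{diag}(4,\frac12,\frac12)^2$ and of its permuted forms and rescaling shows that $\mathrm{sgn}(v_i)e_i\in\overline{K_\Omega}$ for each $i$. By salience the signs do not depend on $v$. So $K_\Omega$ lies in one orthant, its closure contains that orthant, and $\Omega$ is a triangle.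

The answer to the question is nevertheless no.

**Theorem A.** (1) For every $n\ge2$ there is a discrete irreducible $\Gamma\subset\mathrm{SL}_{n+1}(\mathbb R)$, which can be taken free of infinite rank, satisfying (i) but neither (ii) nor (iii). Its contragredient satisfies (ii) but neither (i) nor (iii).
(2) For every $n\ge4$ there are finitely generated examples of both kinds, isomorphic to $\mathbb Z^{n-2}*\mathbb Z/2$.

**Theorem B.** Let $\Gamma\subset\mathrm{SL}_{n+1}(\mathbb R)$ be discrete, irreducible, preserving some properly convex open set. Then (i) $\Leftrightarrow$ (T); (ii) $\Leftrightarrow$ (T\*); (iii) $\Leftrightarrow$ [(T) and (T\*)] $\Leftrightarrow$ [(i) and (ii)].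

If $\Gamma$ preserves no properly convex open set, then all three conditions fail, so (iii) $\Leftrightarrow$ [(i) and (ii)] holds for every discrete irreducible $\Gamma$. Whether finitely generated counterexamples exist for $n=2,3$ is not treated here.

Lemma 1, applied to $\Omega$ and to $\Omega^*$, gives the bookkeeping we use all the time: (i) for $\Gamma$ $\Leftrightarrow$ (ii) for $\Gamma^*$; (ii) for $\Gamma$ $\Leftrightarrow$ (i) for $\Gamma^*$; (iii) for $\Gamma$ $\Leftrightarrow$ (iii) for $\Gamma^*$. In particular the second half of each part of Theorem A follows from the first.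

**Corollary.** If $\Gamma^*$ is conjugate to $\Gamma$ under some linear isomorphism $V\to V^*$ (for example if $\Gamma$ preserves a nondegenerate bilinear form), then (i), (ii), (iii) are equivalent.

*Proof.* Conjugation transports (i) from $\Gamma$ to $\Gamma^*$, and (i) for $\Gamma^*$ is (ii) for $\Gamma$. So (i) $\Leftrightarrow$ (ii), and [(i) and (ii)] $\Leftrightarrow$ (iii) by Theorem B. $\square$

**Signs.** If $\Gamma$ preserves $\Omega=\mathbb P(K_\Omega)$, then $\gamma K_\Omega=\pm K_\Omega$, and the sign is a character of $\Gamma$. Replacing each $\gamma$ by $\pm\gamma$ we get a group of matrices of determinant $\pm1$, still discrete and irreducible, with the same projective action, that preserves $K_\Omega$ itself. The sets $\Lambda,\Lambda^*$ are unchanged. **In Sections 4–8, $\Gamma$ denotes this modified group.**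

## 4. Existence of rank one limits

Let $\mathcal S\subset\mathrm{End}(V)\setminus0$ be the set of nonzero limits of sequences $c_k\gamma_k$ with $c_k>0$, $\gamma_k\in\Gamma$. It is closed in $\mathrm{End}(V)\setminus0$, stable under positive scaling, and stable under products whenever these are nonzero. Its elements map $\overline{K_\Omega}$ into itself. Up to sign, its rank one elements are exactly the lifts of the rank one elements of $\overline\Gamma$. So the first thing to know is that rank one elements exist.

**Lemma 2.** $\mathcal S$ contains a rank one element.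

*Proof.* Let $r$ be the minimal rank in $\mathcal S$, and let $\pi\in\mathcal S$ have rank $r$.

**Step 1: an element whose image and kernel are complementary.** Some $\gamma$ has $\pi\gamma\pi\ne0$: otherwise $\Gamma\,\mathrm{Im}\,\pi$, which spans $V$ by irreducibility, would lie in $\ker\pi$. Put $\pi_1=\gamma\pi\in\mathcal S$. Then $\pi_1^2\ne0$ lies in $\mathcal S$, so it has rank $r$, like $\pi_1$. Hence $W:=\mathrm{Im}\,\pi_1$ satisfies $V=W\oplus\ker\pi_1$.

**Step 2: the elements with this image and kernel form a compact group.** Let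
$$\mathcal G=\{\rho|_W:\rho\in\mathcal S,\ \mathrm{Im}\,\rho=W,\ \ker\rho=\ker\pi_1,\ |\det\rho|_W|=1\}\subset\mathrm{GL}(W).$$
It is nonempty (rescale $\pi_1$) and stable under products. Note that $\rho$ is $\rho|_W$ composed with the projection onto $W$ along $\ker\pi_1$.

It is closed in $\mathrm{End}(W)$: if $\rho_k|_W\to\tau$, then $|\det\tau|=1$, and $\rho_k$ converges to $\rho=\tau\circ(\text{projection})\ne0$, so $\rho\in\mathcal S$ has image $W$ and kernel $\ker\pi_1$.

It is bounded: if $\|\rho_k\|\to\infty$, a limit of $\rho_k/\|\rho_k\|$ is an element of $\mathcal S$ with image in $W$, kernel containing $\ker\pi_1$, and determinant $0$ on $W$, so of rank $<r$, a contradiction.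

It is a group: for $g\in\mathcal G$ some subsequence $g^{n_k}$ converges in $\mathrm{GL}(W)$, and we may take $n_{k+1}-n_k\ge2$. Then $g^{n_{k+1}-n_k}\to1$, so $g^{n_{k+1}-n_k-1}\to g^{-1}$, and $g^{-1}\in\mathcal G$ by closedness.

**Step 3: a fixed vector, which forces $r=1$.** The compact group $\mathcal G$ preserves the salient cone $\overline{K_\Omega}\cap W$. This cone contains a nonzero vector $\pi_1(v)$, where $v\in K_\Omega\setminus\ker\pi_1$. Averaging $\pi_1(v)$ over $\mathcal G$ with Haar measure gives a $\mathcal G$-fixed $w_0\in W\cap\overline{K_\Omega}$, and $w_0\neq0$ because a linear form positive on $\overline{K_\Omega}\setminus0$ is positive on it.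

For $\gamma\in\Gamma$, the map $\pi_1\gamma\pi_1$ is $0$ or an element of $\mathcal S$. In the second case its rank is at least $r$, so its image is $W$ and its kernel is $\ker\pi_1$. So $\pi_1\gamma\pi_1|_W\in\mathbb R_{\ge0}\mathcal G$. Also $\pi_1|_W\in\mathbb R_{>0}\mathcal G$, so $\pi_1w_0\in\mathbb R_{>0}w_0$. Hence $\pi_1\gamma w_0\in\mathbb R\,\pi_1\gamma\pi_1w_0\subset\mathbb Rw_0$ for every $\gamma$. As $\Gamma w_0$ spans $V$, $\mathrm{Im}\,\pi_1=\mathbb Rw_0$ and $r=1$. $\square$

We fix signs once and for all. If $x\otimes f\in\mathcal S$, then $f(v)x\in\overline{K_\Omega}$ for $v\in K_\Omega$. By salience $f$ does not take both signs on the open set $K_\Omega$, and being nonzero it does not vanish there. Changing the signs of both $x$ and $f$ we may assume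
$$x\in\overline{K_\Omega},\qquad f>0\text{ on }K_\Omega. \tag{1}$$

## 5. Every invariant set touches the limit sets

**Lemma 3.**
1. $\Lambda,\Lambda^*$ are nonempty, compact, $\Gamma$-invariant, and span $V$, $V^*$. Also $\Lambda(\Gamma^*)=\Lambda^*$ and $\Lambda^*(\Gamma^*)=\Lambda$.
2. Every nonempty closed $\Gamma$-invariant subset of $\mathbb P(V)$ contains $\Lambda$; every such subset of $\mathbb P(V^*)$ contains $\Lambda^*$.
3. Every $H\in\Lambda^*$ contains a point of $\Lambda$; every $x\in\Lambda$ lies on some $H\in\Lambda^*$.
4. For every $\Gamma$-invariant properly convex open $\Omega$: $\Lambda\subset\partial\Omega$, and no $H\in\Lambda^*$ meets $\Omega$.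

*Proof.* *Part 1.* Nonemptiness is Lemma 2. A limit of norm-one rank one elements of $\mathcal S$ is a rank one element of $\mathcal S$, so $\Lambda,\Lambda^*$ are closed, hence compact. Invariance follows from $\gamma(x\otimes f)=(\gamma x)\otimes f$ and $(x\otimes f)\gamma^{-1}=x\otimes(\gamma\cdot f)$. Spanning follows from irreducibility of $\Gamma$ and $\Gamma^*$. Limits of $c_k\,{}^t\gamma_k^{-1}$ are the transposes of elements of $\mathcal S$, since $\Gamma=\Gamma^{-1}$, and the transpose of $x\otimes f$ is $f\otimes x$. This gives the last claim.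

*Part 2.* Let $Z$ be closed, invariant, nonempty, and $x\otimes f=\lim c_k\gamma_k$. Since the orbit of a point of $Z$ spans $V$, there is $[z]\in Z$ with $f(z)\ne0$. Then $c_k\gamma_kz\to f(z)x\ne0$, so $[\gamma_kz]\to[x]\in Z$. The statement for $\Lambda^*$ is the same one for $\Gamma^*$.

*Part 3.* Let $c_k\gamma_k\to x\otimes f$, a singular map. As $|\det\gamma_k|=1$, $c_k\to0$. After extraction $c_k'\gamma_k^{-1}\to\rho\ne0$ with $c_k'=1/\|\gamma_k^{-1}\|\le1$. Then $(x\otimes f)\rho=\lim c_kc_k'\,\mathrm{Id}=0$, so $\mathrm{Im}\,\rho\subset\ker f$. As $\Lambda$ spans, choose $[z]\in\Lambda$ with $\rho z\ne0$. Then $[\rho z]=\lim[\gamma_k^{-1}z]\in\Lambda\cap\ker f$. The second claim is this one for $\Gamma^*$.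

*Part 4.* The sets $\Lambda,\Lambda^*$ depend only on the projective action, so we may use (1) with the signs adapted to the given $\Omega$. It gives $\Lambda\subset\overline\Omega$ and $\ker f\cap\Omega=\emptyset$ for $[f]\in\Lambda^*$. By part 3 each $x\in\Lambda$ lies on such a hyperplane, so $x\notin\Omega$. $\square$

**Necessity in Theorem B.** Let $\Omega$ be invariant and strictly convex. If $H\in\Lambda^*$ contained two points of $\Lambda$, the segment of $\overline\Omega$ between them would lie in $H\cap\overline\Omega\subset\partial\Omega$, a contradiction. So (i) $\Rightarrow$ (T). Let $\Omega$ be invariant with $\mathcal C^1$ boundary. If $x\in\Lambda\subset\partial\Omega$, every $H\in\Lambda^*$ through $x$ is a supporting hyperplane at $x$, so there is at most one. So (ii) $\Rightarrow$ (T\*). Hence (iii) $\Rightarrow$ [(i) and (ii)] $\Rightarrow$ [(T) and (T\*)].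

**Where smoothing stops.** The first thing to try for (i) $\Rightarrow$ (iii) is to take an invariant strictly convex $\Omega$ and round off its boundary equivariantly. Away from $\Lambda$ this is possible (Proposition 6 below does it). On $\Lambda$ it is not a matter of skill: by Lemma 3.4, *every* invariant $\Omega$ has $x\in\Lambda$ on its boundary and *all* hyperplanes of $\Lambda^*$ through $x$ as supports. If two of them pass through $x$, every invariant set has a corner at $x$. Condition (i) yields (T), and (T) does not visibly prevent this. So the plan has two halves: show that (T) and (T\*) are the only obstructions, and build a group with (T) and without (T\*).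

## 6. The cone over the limit set, the cone cut out by the dual limit set, and orbits between them

We look for invariant sets under hypothesis (T). Two candidates come at once.

Let $\tilde\Lambda\subset\overline{K_\Omega}\setminus0$ be the set of lifts of $\Lambda$, and let $\tilde\Lambda^*$ be the set of lifts of $\Lambda^*$ that are positive on $K_\Omega$. These are $\Gamma$-invariant cones, closed in $V\setminus0$ and $V^*\setminus0$, and $f(x)\ge0$ for $f\in\tilde\Lambda^*$, $x\in\tilde\Lambda$. Let $C$, $C_*$ be the convex cones (with $0$) generated by $\tilde\Lambda$, $\tilde\Lambda^*$. They are closed and salient, because the generators have a compact base inside salient closed cones, and they have nonempty interior, because the generators span. Put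
$$K=\{v: f(v)>0\ \forall f\in\tilde\Lambda^*\},\qquad K_*=\{h\in V^*: h(x)>0\ \forall x\in\tilde\Lambda\}.$$
By compactness of $\Lambda^*$, $K$ is open. It is a convex cone containing $K_\Omega$, and $\overline K=\{f\ge0\ \forall f\in\tilde\Lambda^*\}$ is salient because $\Lambda^*$ spans. Hence
$$\text{each }p\in\partial K\setminus0\text{ satisfies }f(p)=0\text{ for some }f\in\tilde\Lambda^*. \tag{2}$$
We have $C\subset\overline K$, $\mathrm{int}\,C\subset K$ (an open convex set is the interior of its closure), and $\tilde\Lambda\subset\partial K$ by Lemma 3.3. The same holds dually for $(\Gamma^*,K_*,C_*)$, with $\Omega^*$ in the role of $\Omega$, and $\overline{K_*}=\{h: h\ge0\text{ on }C\}$.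

Neither candidate does the job in general: $C$ is a convex hull and $K$ is an intersection of half-spaces, and both may have flat pieces. For instance, suppose $\Lambda$ is a closed subset of a circle with a gap and $\Lambda^*$ consists of the tangents at its points. Then $C$ has a chord over the gap, and $\mathbb P(K)$ has a segment of a tangent. We need something in between.

**Separation.** If $A$ is a closed salient convex cone in a finite dimensional space and $p\notin A$, there is a linear form $m$ with $m(p)>0$ and $m<0$ on $A\setminus0$. Indeed, take $m_0$ with $m_0(p)>0$ and $m_0\le0$ on $A$, a form $m_1$ negative on $A\setminus0$ (by salience), and $m=m_0+\eta m_1$ with $\eta>0$ small.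

The next lemma is where (T) is used: it forces every divergent sequence of $\Gamma$ to have rank one limits.

**Lemma 4.** Assume (T).
(a) Let $\gamma_k\in\Gamma$ be distinct and $Q\subset K$ compact. After extraction there are $x\in\tilde\Lambda$, $h\in\tilde\Lambda^*$ with $\gamma_k/\|\gamma_k\|\to x\otimes h$. Hence $\gamma_kq/\|\gamma_k\|\to h(q)x$ with $h(q)>0$, uniformly for $q\in Q$.
(b) Let $Z\subset K$ be finite (possibly empty) and let $A$ be the convex cone (with $0$) generated by $\tilde\Lambda\cup\Gamma Z$. Then $A$ is closed, salient, and $A\cap\partial K=\tilde\Lambda\cup\{0\}$.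

*Proof.* (a) By discreteness $\|\gamma_k\|\to\infty$. Extract so that $\gamma_k/\|\gamma_k\|\to\pi$ and $\gamma_k^{-1}/\|\gamma_k^{-1}\|\to\rho$. Since $\|\gamma_k^{-1}\|\ge1$, $\rho\pi=0$. Since $\Lambda^*$ spans $V^*$, choose $g\in\tilde\Lambda^*$ with $f:=g\circ\rho\ne0$. Then $f$ is a nonzero limit of positive multiples of $g\circ\gamma_k^{-1}=\gamma_k\cdot g\in\tilde\Lambda^*$, so $f\in\tilde\Lambda^*$; and $f\circ\pi=0$, so $\mathrm{Im}\,\pi\subset\ker f$. On the other hand $\mathrm{Im}\,\pi$ is spanned by the nonzero vectors $\pi(z)$, $z\in\tilde\Lambda$, and these lie in $\tilde\Lambda$ by invariance and closedness. By (T), $\ker f$ contains at most one point of $\Lambda$. So $\pi$ has rank one, $\pi=x\otimes h$ with $x\in\tilde\Lambda$, $h\in\tilde\Lambda^*$ (signs as in (1)). By definition of $K$, $h>0$ on $K$. Uniformity is convergence of linear maps on a bounded set.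

(b) By (a), a sequence $[\gamma_kz_k]$ with $z_k\in Z$ has a subsequence that is constant or converges to a point of $\Lambda$. So $\Lambda\cup\mathbb P(\Gamma Z)$ is compact. Its lifts lie in $\overline K\setminus0$ with $\overline K$ salient, so $A$ is closed and salient. Let $0\ne p\in A\cap\partial K$, and let $f$ be as in (2). Write $p$ as a finite positive combination of generators. Since $f\ge0$ on $\overline K$ and $f(p)=0$, $f$ vanishes on all generators used. As $f>0$ on $\Gamma Z\subset K$, these generators lie in $\tilde\Lambda\cap\ker f$, a single ray by (T). So $p\in\tilde\Lambda$. The other inclusion was noted above. $\square$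

## 7. A penalized characteristic function: (T) implies (i)

By Lemma 4(b) with $Z=\emptyset$, $C$ meets $\partial K$ only in $\tilde\Lambda\cup0$, so each other point of $\partial K$ is cut off from $C$ by some form $m$. A first idea is to cut $K$ by the half-spaces $m\circ\gamma\le0$ for all $\gamma$. The result is invariant and convex. But with finitely many $m$ these half-spaces are locally finite in $K$ (we prove this below), so the new boundary is polyhedral near each of its points in $K$ and contains segments. We therefore replace the hard constraint by a smooth penalty, balanced against a strictly concave function. The latter comes first.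

**Lemma 5.** There is a smooth function $G>0$ on $K$, $\Gamma$-invariant and homogeneous of degree $1$, that extends continuously by $0$ to $\partial K\setminus0$, such that for $v,v'\in K$
$$G(v+v')\ge G(v)+G(v'),\quad\text{with strict inequality if }v,v'\text{ are not proportional.}\tag{3}$$
In particular $G$ is concave.

*Proof.* Let $\varphi(v)=\int_{C_*}e^{-f(v)}\,df$ for $v\in K$ (the Koszul–Vinberg characteristic function). Since $f(v)>0$ for $f\in C_*\setminus0$, compactness gives $f(v)\ge c|f|$ on $C_*$ with $c>0$ locally uniform in $v$. So $\varphi$ is finite and smooth. It is positive, $\Gamma$-invariant because $C_*$ is invariant and $|\det\gamma|=1$, and homogeneous of degree $-(n+1)$.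

The second derivative $D^2\log\varphi(v)(u,u)$ is the variance of $f(u)$ for the probability density proportional to $e^{-f(v)}$ on $C_*$. It is $>0$ for $u\ne0$, because $C_*$ has interior and so $f\mapsto f(u)$ is not constant on it. So $\log\varphi$ is strictly convex.

Let $v_k\in K$, $v_k\to v\in\partial K\setminus0$. Take $f_0\in\tilde\Lambda^*$ with $f_0(v)=0$, by (2). The cone $C_*$ contains $B+\mathbb R_{\ge0}f_0$ for a ball $B$, a set of infinite volume on which $f\mapsto f(v)$ is bounded. So $\int_{C_*}e^{-f(v)}\,df=\infty$, and Fatou's lemma gives $\varphi(v_k)\to\infty$.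

Put $G=\varphi^{-1/(n+1)}$. All claims except (3) are clear. For (3), $v/G(v)$ and $v'/G(v')$ lie in $\{G\ge1\}=\{\log\varphi\le0\}$, which is convex, with $G>1$ at proper convex combinations of distinct points. The vector $\frac{v+v'}{G(v)+G(v')}$ is the convex combination of the two points with weights $\frac{G(v)}{G(v)+G(v')}$ and $\frac{G(v')}{G(v)+G(v')}$. So $G\ge1$ there, with strict inequality unless $v/G(v)=v'/G(v')$. Multiply by $G(v)+G(v')$. $\square$

**Proposition 6.** Assume (T). Let $(m_i)$ be a countable (possibly finite or empty) family of linear forms with $m_i<0$ on $C\setminus0$, such that every $p\in\partial K\setminus(\tilde\Lambda\cup0)$ has $m_i(p)>0$ for some $i$. Then there is a $\Gamma$-invariant open convex cone $K'\subset K$ with $\Omega'=\mathbb P(K')$ properly convex and strictly convex, such that: $\overline{K'}\cap\partial K=\tilde\Lambda\cup0$; $\partial\Omega'$ has a unique supporting hyperplane at each point of $\partial\Omega'\setminus\Lambda$; and $K'$ contains every $z\in K$ with $m_i(\gamma z)\le0$ for all $i,\gamma$. In particular $\mathrm{int}\,C\subset K'$.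

*Proof.* **Step 1: the penalty $\Psi$.** We make an invariant $\mathcal C^1$ function out of the $m_i$. Let $Q\subset K$ be compact. For fixed $i$ only finitely many $\gamma$ satisfy $m_i\circ\gamma>0$ somewhere on $Q$. Otherwise there are distinct $\gamma_k$ and $q_k\in Q$ with $m_i(\gamma_kq_k)>0$, and by Lemma 4(a), after extraction, positive multiples of $\gamma_kq_k$ converge to some $x\in\tilde\Lambda$, so $m_i(x)\ge0$, a contradiction. With $s_+=\max(s,0)$, the sum $\Psi_i=\sum_{\gamma\in\Gamma}(m_i\circ\gamma)_+^2$ is therefore locally finite, $\mathcal C^1$ and $\Gamma$-invariant on $K$. Let $Q_1\subset Q_2\subset\cdots$ be compact sets whose interiors cover $K$, and choose $t_i>0$ with $\|t_i^2\Psi_i\|_{\mathcal C^1(Q_i)}\le2^{-i}$. Then $\Psi=\sum_it_i^2\Psi_i$ is $\mathcal C^1$, $\Gamma$-invariant and homogeneous of degree $2$.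

**Step 2: a convex function of degree one.** Set
$$u=\frac{\Psi}{G}-G,\qquad K'=\{v\in K:u(v)<0\}=\{\Psi<G^2\}.$$
The point of dividing by $G$ is convexity. For real $s,s'$ and $t,t'>0$, the Cauchy–Schwarz inequality gives
$$\frac{(s+s')_+^2}{t+t'}\le\frac{(s_++s'_+)^2}{t+t'}\le\frac{s_+^2}{t}+\frac{s_+'^2}{t'}.$$
Also $s_+^2/t$ is nonincreasing in $t$. With $s=m_i(\gamma v)$, $s'=m_i(\gamma v')$, $t=G(v)$, $t'=G(v')$ and $G(v+v')\ge t+t'$, we see that $(m_i\circ\gamma)_+^2/G$ is subadditive. Being homogeneous of degree $1$, it is convex. Hence so is $\Psi/G$. With (3), $u$ is $\mathcal C^1$, convex, $\Gamma$-invariant, homogeneous of degree $1$, and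
$$u(v+v')<u(v)+u(v')\quad\text{for non proportional }v,v'\in K.\tag{4}$$
So $K'$ is an open $\Gamma$-invariant convex cone. If $z\in K$ and all $m_i(\gamma z)\le0$, then $\Psi(z)=0$ and $u(z)=-G(z)<0$, so $z\in K'$. This applies to $z\in\mathrm{int}\,C$, because $C$ is $\Gamma$-invariant. So $K'\ne\emptyset$, and since $K'\subset K$, $\Omega'$ is properly convex.

**Step 3: the boundary in $\partial K$.** We show that the penalty removes everything but $\tilde\Lambda$. If $v_k\in K'$, $v_k\to p\in\partial K\setminus0$ and $p\notin\tilde\Lambda$, take $i$ with $m_i(p)>0$. Then $\Psi(v_k)\ge t_i^2m_i(v_k)_+^2\to t_i^2m_i(p)^2>0$, while $G(v_k)\to0$. This contradicts $\Psi<G^2$. As $\tilde\Lambda\subset C=\overline{\mathrm{int}\,C}\subset\overline{K'}$, we get $\overline{K'}\cap\partial K=\tilde\Lambda\cup0$. All other points of $\partial K'$ lie in $K$ and satisfy $u=0$.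

**Step 4: strict convexity.** Suppose $\partial\Omega'$ contains a nontrivial segment. If an interior point of it is in $\mathbb P(\partial K)$, let $f\in\tilde\Lambda^*$ vanish there, by (2). As $f\ge0$ on $\overline K$, $f$ vanishes on the whole segment. So the segment lies in $\mathbb P(\overline{K'}\cap\partial K\setminus0)=\Lambda$ and in $\ker f$, contradicting (T). Otherwise the open segment lies in $\mathbb P(K)$. Take lifts $v,v'\in\partial K'\cap K$ of two distinct points of it, so that $v+v'$ lies over the open segment. Then $u(v)=u(v')=0$, so $u(v+v')<0$ by (4), that is, $v+v'\in K'$, a contradiction.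

**Step 5: unique supports off $\Lambda$.** Let $v\in\partial K'\cap K$, so $u(v)=0$, and choose $v_0\in K'$. By convexity $du_v(v_0-v)\le u(v_0)-u(v)<0$, so $du_v\ne0$. Let $\ell\ne0$, $\ell\ge0$ on $K'$, $\ell(v)=0$. If $du_v(z)<0$, then $v+\varepsilon z\in K'$ for small $\varepsilon>0$, so $\ell(z)\ge0$. A nonzero form that is $\ge0$ on the half-space $\{du_v<0\}$ lies in $\mathbb R_{>0}(-du_v)$. $\square$

**(T) $\Rightarrow$ (i).** By Lemma 4(b) with $Z=\emptyset$, $C\cap\partial K=\tilde\Lambda\cup0$. So for $p\in\partial K\setminus(\tilde\Lambda\cup0)$ separation gives a form $m$ with $m(p)>0$ and $m<0$ on $C\setminus0$. The sets $\{[p']:m(p')>0\}$ (representatives $p'\in\overline K$) form an open cover of the second countable space $\mathbb P(\partial K\setminus0)\setminus\Lambda$. So countably many $m$ satisfy the hypotheses of Proposition 6, which gives (i).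

**(T\*) $\Rightarrow$ (ii).** Condition (T) for $\Gamma^*$ is (T\*) for $\Gamma$, by Lemma 3.1. So $\Gamma^*$ satisfies (i), and $\Gamma$ satisfies (ii) by Lemma 1.

## 8. Cutting and filling in turn: (T) and (T\*) imply (iii)

Assume both conditions. The set $\Omega'$ of Proposition 6 is smooth off $\Lambda$. At $[x]\in\Lambda$ it may fail to be: $K'$ might be so thin near $x$ that it has supports $[q]$ at $[x]$ outside $\Lambda^*$. To exclude such a $q$, we want $K'$ to contain a point $z$ with $q(z)<0$. But $K'$ must also stay away from $\partial K\setminus\tilde\Lambda$. The two demands are met by alternating between them.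

**Step 1: what to construct.** Write $\mathbb P(\partial K\setminus0)\setminus\Lambda=\bigcup E_i$ and $\mathbb P(\partial K_*\setminus0)\setminus\Lambda^*=\bigcup F_i$ with increasing compact sets $E_i,F_i$, $i\ge1$ (open subsets of compact metrizable spaces are $\sigma$-compact). We construct increasing finite sets $Z_i\subset K$ (points to be kept) and $N_i\subset K_*$ (forms that cut), starting from $Z_0=N_0=\emptyset$, with
$$h(\gamma z)>0\quad\forall h\in N_i,\ z\in Z_i,\ \gamma\in\Gamma.\tag{5}$$

**Step 2: forms that cut off $E_i$ without harming $Z_{i-1}$.** Let $A$ be the cone generated by $\tilde\Lambda\cup\Gamma Z_{i-1}$. By Lemma 4(b), $A$ is closed, salient and $A\cap\partial K=\tilde\Lambda\cup0$. So for each $[p]\in E_i$, $p\in\partial K$, separation gives $h\in V^*$ with $h(p)<0$ and $h>0$ on $A\setminus0$. In particular $h\in K_*$, and $h(\gamma z)>0$ for $z\in Z_{i-1}$, $\gamma\in\Gamma$. By compactness finitely many such $h$ suffice for all of $E_i$. Add them to $N_{i-1}$ to get $N_i$.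

**Step 3: points that exclude $F_i$ without being cut by $N_i$.** Let $B\subset V^*$ be the cone generated by $\tilde\Lambda^*\cup\Gamma\cdot N_i$. By Lemma 4(b) for $\Gamma^*$, whose condition (T) is (T\*), $B$ is closed, salient and $B\cap\partial K_*=\tilde\Lambda^*\cup0$. So for each $[q]\in F_i$, $q\in\partial K_*$, there is $z\in V$ with $q(z)<0$ and $b(z)>0$ for all $b\in B\setminus0$. Then $z\in K$, and $h(\gamma z)=(\gamma^{-1}\cdot h)(z)>0$ for $h\in N_i$, $\gamma\in\Gamma$. Finitely many such $z$ suffice for $F_i$. Add them to $Z_{i-1}$ to get $Z_i$. So (5) persists.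

**Step 4: conclusion.** Let $(h_i)$ enumerate $\bigcup N_i$, and put $Z=\bigcup Z_i$, $m_i=-h_i$. Since $h_i\in K_*$, $m_i<0$ on $C\setminus0$. By Step 2 every $p\in\partial K\setminus(\tilde\Lambda\cup0)$ has some $m_i(p)>0$. Proposition 6 gives $\Omega'=\mathbb P(K')$, strictly convex, with unique supporting hyperplanes off $\Lambda$. Moreover $Z\subset K'$: given $h\in\bigcup N_i$ and $z\in Z$, both belong to $N_j,Z_j$ for $j$ large, and (5) gives $-h(\gamma z)\le0$.

Let $x\in\tilde\Lambda$, and let $q\ne0$, $q\ge0$ on $K'$, $q(x)=0$. Since $C\subset\overline{K'}$, $q\ge0$ on $C$, so $q\in\overline{K_*}$, and $q(x)=0$ gives $q\in\partial K_*$. If $[q]\notin\Lambda^*$, then $[q]\in F_i$ for some $i$, and $q(z)<0$ for some $z\in Z\subset K'$, a contradiction. So $[q]\in\Lambda^*$ passes through $[x]\in\Lambda$, hence is unique by (T\*). Thus $\partial\Omega'$ is $\mathcal C^1$, which is (iii). Theorem B is proved. $\blacksquare$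

## 9. Ping-pong with one limit point and several limit hyperplanes

We now want (T) without (T\*). The group will be generated by involutions $s_i$, each throwing almost everything into a small set $B_i$ of points, and almost all hyperplanes into a small set $D_i$ of hyperplanes. The asymmetry is this: the $B_i$ accumulate at *one* point $x_\infty$, while the $D_i$ accumulate at *several* hyperplanes through $x_\infty$.

Fix $\ell\in V^*\setminus0$, $y_0\in V\setminus0$, and put $\mathcal A=\{v:\ell(v)=1\}$, $\mathcal A^*=\{f:f(y_0)=1\}$. Vectors with $\ell>0$ (forms with $f(y_0)>0$) are identified with their normalizations in $\mathcal A$ (in $\mathcal A^*$) when no confusion arises. A statement like $g(S)\subset\mathbb R_{>0}S'$ is meant for vectors.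

**Data.** An infinite countable set $I$; for $i\in I$ compact sets $B_i\subset\mathcal A$ with nonempty interior in $\mathcal A$ and nonempty compact sets $D_i\subset\mathcal A^*$; a point $x_\infty\in\mathcal A$; a nonempty compact set $Y_\infty\subset\mathcal A^*$; and $s_i\in\mathrm{SL}(V)$ with $s_i^2=1$. Put $X=\bigcup B_i\cup\{x_\infty\}$, $X_i=X\setminus B_i$, $Y=\bigcup D_i\cup Y_\infty$, $Y_i=Y\setminus D_i$. Assume:

* (A1) the $B_i$ and $\{x_\infty\}$ are pairwise disjoint; $X$ and all $X_i$ are compact;
* (A2) the $D_i$ and $Y_\infty$ are pairwise disjoint; $Y$ and all $Y_i$ are compact;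
* (A3) $f>0$ on $X_i$ for $f\in D_i$; $f>0$ on every $B_j$ and $f(x_\infty)=0$ for $f\in Y_\infty$;
* (A4) $s_i(X_i)\subset\mathbb R_{>0}B_i$ and $s_i\cdot Y_i\subset\mathbb R_{>0}D_i$;
* (A5) for every sequence $(i_m)$ with $i_m\ne i_{m+1}$, the diameter in $\mathcal A$ of (the normalization of) $s_{i_1}\cdots s_{i_m}X_{i_m}$ tends to $0$;
* (A6) there are two sequences of distinct indices along which the sets $D_i$ converge to single points $g\ne g'$ of $Y_\infty$.

By (A1) each $B_i$ is open in $X$. Hence points $b_k\in B_{i_k}$ with distinct $i_k$ converge to $x_\infty$: an accumulation point lies in $X$ but in no $B_j$. By (A3), $f(p)>0$ for $f\in Y_j$, $p\in B_j$. Let $N=\langle s_i\rangle$.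

**Words.** Every $w\in N\setminus1$ is a nonempty reduced word $s_{i_1}\cdots s_{i_m}$ ($i_l\ne i_{l+1}$). By (A4) and $B_{i_{l+1}}\subset X_{i_l}$, $D_{i_{l+1}}\subset Y_{i_l}$, we have $wX_{i_m}\subset\mathbb R_{>0}B_{i_1}$ and $w\cdot Y_{i_m}\subset\mathbb R_{>0}D_{i_1}$. In particular $wx_\infty\in\mathbb R_{>0}B_{i_1}$, so nonempty reduced words are $\ne1$, and $N$ is the free product of the $\langle s_i\rangle\simeq\mathbb Z/2$.

**Lemma 7.** For $j\ne k$ the powers of $g=s_js_k$ have a subsequence converging projectively to $p_{jk}\otimes q_{jk}$ with $p_{jk}\in B_j$, $q_{jk}\in\mathbb R_{>0}D_k$.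

*Proof.* We have $gX_k\subset\mathbb R_{>0}B_j\subset\mathbb R_{>0}X_k$. The sets $g^mX_k$ (normalized) are nested, compact, of diameter tending to $0$ by (A5), so they shrink to a point $p\in B_j$. Let $g^m/\|g^m\|\to\pi$ along a subsequence. For $v\in X_k$, $\pi v\in\mathbb Rp$. As $X_k$ spans $V$ (it contains a set with interior in $\mathcal A$), $\pi=p\otimes q$ with $q\ne0$. Take $f\in Y_j$. Then $f\circ g^m=(s_ks_j)^m\cdot f\in\mathbb R_{>0}D_k$, and $f\circ\pi=f(p)q$ with $f(p)>0$. As $D_k\subset\mathcal A^*$ is compact, $\mathbb R_{>0}D_k$ is closed in $V^*\setminus0$, so $q\in\mathbb R_{>0}D_k$. $\square$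

The next lemma will give irreducibility.

**Lemma 8.** Let $W\subset V$ be a subspace invariant under all $s_js_k$. Then either $W$ meets every $B_m$, or $W^\perp\subset V^*$ meets every $D_k$.

*Proof.* $W$ is invariant under $p_{jk}\otimes q_{jk}$, so $p_{jk}\in W$ or $q_{jk}\in W^\perp$. If all $q_{jk}\in W^\perp$ we are done. Otherwise some $p_{jk}\in W$. For any $m$ choose $l\notin\{j,m\}$. Then $q_{ml}\in\mathbb R_{>0}D_l$ is positive on $B_j\subset X_l$, so $q_{ml}(p_{jk})>0$, $q_{ml}\notin W^\perp$, and therefore $p_{ml}\in W\cap B_m$. $\square$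

**Proposition 9.** Let $\Gamma\supset N$ be a discrete irreducible subgroup of $\mathrm{SL}(V)$ such that $\Gamma x_\infty\subset\mathbb R_{>0}Nx_\infty$ and $\Gamma\cdot h\subset\mathbb R_{>0}N\cdot h$ for some $h\in Y_\infty$. Then $\Gamma$ satisfies (i), but not (ii), hence not (iii).

*Proof.* **Step 1: an invariant convex set.** This makes Theorem B available. We have $\Gamma x_\infty\subset\mathbb R_{>0}X$, and the closed convex cone generated by the compact set $X\subset\mathcal A$ is salient. So the closed convex cone generated by $\Gamma x_\infty$ is $\Gamma$-invariant and salient, and has interior by irreducibility. Its interior gives an invariant properly convex open set.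

**Step 2: locating the limit sets.** By Lemma 3.2, $\Lambda\subset\overline{\Gamma x_\infty}=\overline{Nx_\infty}\subset X$ and $\Lambda^*\subset\overline{N\cdot h}\subset Y$ (projectively). A point of $Nx_\infty$ in $B_i$ is $wx_\infty$ with $w$ reduced of first letter $s_i$. Writing $w=s_iw'$, the point $w'x_\infty$ is $x_\infty$ or lies in some $B_j$, $j\ne i$, so $wx_\infty\in s_i(X_i)$. As $B_i$ is open in $X$ and $s_i(X_i)$ (normalized) is compact,
$$\Lambda\cap B_i\subset s_i(X_i).\tag{6}$$

**Step 3: (T\*) fails.** By Lemma 7, $p_{jk}\in\Lambda$ and $q_{jk}\in\Lambda^*$. Letting $j\to\infty$ with $k$ fixed, $p_{jk}\to x_\infty$, so $x_\infty\in\Lambda$. Letting $k\to\infty$ along the two sequences of (A6), $g,g'\in\Lambda^*$. Both hyperplanes contain $x_\infty$ by (A3). They are distinct, since both forms are normalized in $\mathcal A^*$.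

**Step 4: (T) holds.** Let $f\in\Lambda^*$ and $x,y\in\Lambda\cap\ker f$. If $f\in Y_\infty$, then $f>0$ on all $B_j$, so $x=y=x_\infty$. If $f\in D_{i_1}$, then $f>0$ on $X_{i_1}$, so $x,y\in B_{i_1}$. By (6), $s_{i_1}x,s_{i_1}y\in X_{i_1}$, and the triple $(s_{i_1}\cdot f,s_{i_1}x,s_{i_1}y)\in\Lambda^*\times\Lambda\times\Lambda$ is again incident. Iterate with this new triple. If the process stops, because the form lands in $Y_\infty$, the two points coincide at that stage, so $x=y$. If not, we get an infinite sequence $(i_m)$. Here $i_{m+1}\ne i_m$, because the points after step $m$ lie in $X_{i_m}\cap B_{i_{m+1}}$. And $x,y\in s_{i_1}\cdots s_{i_m}X_{i_m}$ for all $m$, so $x=y$ by (A5).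

Theorem B gives (i) and the failure of (ii). $\square$

**The involutions.** It remains to find maps satisfying (A4). Given nonzero $x\in V$, $f\in V^*$ with $f(x)=0$, write $\ker f=\mathbb Rx\oplus M$ ($\dim M=n-1\ge1$), choose $w$ with $f(w)=1$, and $\sigma\in\mathrm{GL}(M)$ with $\sigma^2=1$, $\det\sigma=-1$. For $\lambda>0$ define $s^\lambda$ by
$$s^\lambda x=\lambda^{-1}w,\qquad s^\lambda w=\lambda x,\qquad s^\lambda|_M=\sigma.$$
Then $(s^\lambda)^2=1$. The determinant on $\mathbb Rx\oplus\mathbb Rw$ is $-1$, so $\det s^\lambda=1$. Moreover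
$$T_\lambda:=\lambda^{-1}s^\lambda=x\otimes f+O(\lambda^{-1})\qquad(\lambda\to\infty),\tag{7}$$
since $T_\lambda w=x$, $T_\lambda x=\lambda^{-2}w$, $T_\lambda|_M=\lambda^{-1}\sigma$.

**Lemma 10.** Suppose $\ell(x)>0$ and $f(y_0)>0$.
(a) Let $Q\subset\mathcal A$ be compact with $f>0$ on $Q$. For $\lambda$ large, $\ell(s^\lambda v)>0$ on $Q$, and the normalized map induced by $s^\lambda$ converges uniformly on $Q$ to the constant $x/\ell(x)$, its first derivative converging uniformly to $0$.
(b) Let $Q^*\subset\mathcal A^*$ be compact with $f'(x)>0$ for $f'\in Q^*$. For $\lambda$ large, $(s^\lambda\cdot f')(y_0)>0$ on $Q^*$, and the normalization of $s^\lambda\cdot f'$ converges uniformly on $Q^*$ to $f/f(y_0)$.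

*Proof.* (a) The map $(T,v)\mapsto Tv/\ell(Tv)$ is smooth on the open set $\{\ell(Tv)\ne0\}\subset\mathrm{End}(V)\times\mathcal A$, which contains the compact set $\{x\otimes f\}\times Q$, as $\ell((x\otimes f)v)=f(v)\ell(x)>0$. At $T=x\otimes f$ it is constant in $v$, equal to $x/\ell(x)$. Use (7) and uniform continuity of the map and its derivative near this compact set. (b) Likewise $\lambda^{-1}s^\lambda\cdot f'=f'\circ T_\lambda\to f'(x)f$ uniformly on $Q^*$, and $f'(x)f(y_0)$ is bounded below by a positive constant there. $\square$

## 10. Contact points running into a corner: Theorem A(1)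

Here is the picture for $n=2$. The curve $y=|x|+x^2$ is strictly convex with a corner at the origin. Take points on it running into the corner from both sides, together with their tangents. The points converge to the single corner, the tangents converge to the two lines $y=\pm x$ through it, and each tangent touches the curve at one point only.

**Step 1: the configuration.** Use coordinates $(x,y,z)\in\mathbb R^{n-1}\times\mathbb R\times\mathbb R$ on $V$, $\ell=z$, $y_0=(0,1,0)$. So $\mathcal A^*$ consists of the forms $y-p\cdot x-cz$, with Euclidean coordinates $(p,c)$. Choose distinct $a_i\in\mathbb R^{n-1}$ ($i\in I=\{1,2,\dots\}$), $|a_i|\le1$, $a_i\to0$, whose first coordinates $a_{i,1}\ne0$ take both signs infinitely often, with $a_{i,1}>0$ for $i\le n+1$ and with the vectors $(1,a_i,|a_i|^2)\in\mathbb R^{n+1}$, $i\le n+1$, linearly independent. This is possible, because the $n+1$ functions $1$, the coordinates of $a$, and $|a|^2$ are linearly independent on every nonempty open set. Put $\epsilon_i=\mathrm{sgn}(a_{i,1})$ and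
$$x_i=(a_i,\ |a_{i,1}|+|a_i|^2,\ 1),\quad f_i=y-(\epsilon_ie_1+2a_i)\cdot x+|a_i|^2z,\quad x_\infty=(0,0,1),\quad f_\infty^\pm=y\mp e_1\cdot x.$$
Direct computation gives
$$f_i(x_j)=|a_{j,1}|-\epsilon_ia_{j,1}+|a_i-a_j|^2,\quad f_i(x_\infty)=|a_i|^2,\quad f_\infty^\pm(x_j)=|a_{j,1}|\mp a_{j,1}+|a_j|^2,\quad f_\infty^\pm(x_\infty)=0.\tag{8}$$
So $f_i(x_i)=0$; $f_i(x_j)>0$ for $j\ne i$; $f_i(x_\infty)>0$; $f_\infty^\pm(x_j)>0$. Moreover $x_i\to x_\infty$, and $f_i\to f_\infty^\pm$ along $\epsilon_i=\pm1$.

**Step 2: quantitative positivity.** Since $a_i\ne0$ is at positive distance from $\{a_j\}_{j\ne i}$,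
$$\delta_i=\inf_{j\ne i}f_i(x_j)>0,\qquad\delta_i'=\inf_{j\ne i}f_j(x_i)>0.$$
Passing to limits, $f_i(x_\infty)\ge\delta_i$ and $f_\infty^\pm(x_i)\ge\delta_i'$. The $x_i$ are distinct and $\ne x_\infty$. The $f_i$ are distinct and $\ne f_\infty^\pm$, as one sees by evaluating at $x_i$.

**Step 3: the sets $B_i,D_i$ and (A1), (A2), (A3), (A6).** Let $B_i,D_i$ be closed balls of radius $r_i>0$ about $x_i\in\mathcal A$, $f_i\in\mathcal A^*$, and $Y_\infty=\{f_\infty^+,f_\infty^-\}$. Here $r_i\le1/i$, $20r_i\le\min(\delta_i,\delta_i')$, and $3r_i$ is at most the distance from $x_i$ to $\{x_j\}_{j\ne i}\cup\{x_\infty\}$ and from $f_i$ to $\{f_j\}_{j\ne i}\cup Y_\infty$. The balls are then disjoint from each other and from the limit points, and they shrink. So (A1), (A2) and (A6) (with $g=f_\infty^+$, $g'=f_\infty^-$) hold.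

For the forms in the $D_i$ and in $Y_\infty$ we have $|p|\le4$, and for the vectors in $X$ we have $|x|\le2$. So, for such $f=(p,c)$, $f'=(p',c')$, $v=(x,y,1)$, $v'=(x',y',1)$,
$$|f(v)-f'(v')|\le|y-y'|+4|x-x'|+2|p-p'|+|c-c'|\le5\big(d(f,f')+d(v,v')\big).$$
So for $f\in D_i$, $v\in B_j$, $i\ne j$, we get $f(v)\ge f_i(x_j)-5r_i-5r_j\ge\max(\delta_i,\delta_j')-\frac14\delta_i-\frac14\delta_j'>0$. Similarly $f(x_\infty)\ge\frac34\delta_i>0$ for $f\in D_i$, and $f_\infty^\pm\ge\frac34\delta_j'>0$ on $B_j$. With $f_\infty^\pm(x_\infty)=0$ this is (A3).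

**Step 4: the involutions, (A4) and (A5).** Let $s_i=s_i^{\lambda_i}$ be the involution of Section 9 built from $(x_i,f_i)$, with any choice of $M,w,\sigma$. By compactness and (A3), $f_i\ge c_i>0$ on $X_i$, and $f(x_i)\ge c_i'>0$ for $f\in Y_i$. The set $\{v\in\mathcal A:|v|\le R,\ f_i(v)\ge c_i\}$, with $R$ such that $X\subset\{|v|\le R\}$, is compact, convex and contains $X_i$. By Lemma 10, for $\lambda_i$ large, $s_i$ maps it into $\mathbb R_{>0}B_i$, is $\frac12$-Lipschitz on it after normalization (its derivative is small on a convex set), and $s_i\cdot Y_i\subset\mathbb R_{>0}D_i$. So (A4) holds. Since $B_{i_{l+1}}\subset X_{i_l}$, (A5) holds with diameters $\le2^{-m}\,\mathrm{diam}\,X$.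

**Step 5: irreducibility.** For $i\le n+1$ we have $a_{i,1}>0$, so $x_i=(a_i,a_{i,1}+|a_i|^2,1)$, and $f_i$ has coefficients $1$ (at $y$), $-(e_1+2a_i)$ (at $x$), $|a_i|^2$ (at $z$). Both are images of $(1,a_i,|a_i|^2)$ under fixed invertible linear maps, so both families are bases. Taking $r_1,\dots,r_{n+1}$ small enough from the start, any choice of points in $B_1\times\dots\times B_{n+1}$ is a basis of $V$, and any choice in $D_1\times\dots\times D_{n+1}$ is a basis of $V^*$. By Lemma 8, a subspace invariant under all $s_js_k$ is $V$ or $0$. So $N$, and its subgroup $N_0$ of even words, are irreducible.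

**Step 6: discreteness.** Suppose $1\ne w_k\in N$, $w_k\to1$. Let $s_{\alpha_k},s_{\beta_k}$ be the first and last letters of the reduced word of $w_k$. For $r\in\{1,2,3\}$ with $r\ne\beta_k$ we have $x_r\in X_{\beta_k}$, so the normalization of $w_kx_r$ lies in $B_{\alpha_k}\subset X$. For $k$ large it is close to $x_r\in B_r$, and $B_r$ is open in $X$, so $\alpha_k=r$. At least two $r\in\{1,2,3\}$ differ from $\beta_k$, a contradiction.

**Step 7: conclusion.** Proposition 9 with $\Gamma=N$ shows that $N$ satisfies (i), not (ii), not (iii). For a free example take $N_0$. It is free on $\{s_1s_i\}_{i\ge2}$. To see this, let $F$ be free on $t_i$ ($i\ge2$) and let $\epsilon$ be the involution of $F$ inverting every $t_i$. Then $s_1\mapsto\epsilon$, $s_i\mapsto\epsilon t_i$ defines a homomorphism from the free product $N$ to $F\rtimes\langle\epsilon\rangle$, because $(\epsilon t_i)^2=t_i^{-1}t_i=1$. Its inverse is $\epsilon\mapsto s_1$, $t_i\mapsto s_1s_i$, well defined because $s_1(s_1s_i)s_1=(s_1s_i)^{-1}$. It carries $N_0$, which is generated by the $s_js_k=(s_1s_j)^{-1}(s_1s_k)$,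 to $F$. The group $N_0$ is discrete and irreducible, and it preserves the same strictly convex set as $N$, so (i) holds. The elements $[p_{jk}\otimes q_{jk}]$ of Lemma 7 lie in $\overline{N_0}$. So $x_\infty\in\Lambda(N_0)$ and $f_\infty^\pm\in\Lambda^*(N_0)$, as in Step 3 of Proposition 9, and (T\*), hence (ii), hence (iii), fails. By duality the contragredient groups satisfy (ii) but neither (i) nor (iii). This proves Theorem A(1). $\blacksquare$

## 11. Finitely many generators from a unipotent $\mathbb Z^{n-2}$: Theorem A(2)

For $n\ge4$ we make the infinite family of involutions a single orbit: we take one involution and conjugate it by a unipotent group $\mathbb Z^{d}$ that fixes $x_\infty$ and every element of $Y_\infty$. The two limits $g\ne g'$ come from two directions in $\mathbb Z^d$, so we need $d\ge2$.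

**Step 1: the unipotent group.** Let $d=n-2\ge2$. Use coordinates $(\alpha,\beta,y_1,\dots,y_d,z)$ on $V$, and write $\alpha_1=\alpha$, $\alpha_j=\beta$ for $j\ge2$. For $t\in\mathbb R^d$ let
$$\tau_t:(\alpha,\beta,y,z)\mapsto\Big(\alpha,\ \beta,\ (y_j+t_j\alpha_j)_j,\ z+\sum_jt_jy_j+\tfrac12\sum_jt_j^2\alpha_j\Big).$$
The last coordinate of $\tau_s\tau_t$ is $z+\sum t_jy_j+\frac12\sum t_j^2\alpha_j+\sum s_j(y_j+t_j\alpha_j)+\frac12\sum s_j^2\alpha_j$, so $\tau_s\tau_t=\tau_{s+t}$. The group $P=\{\tau_t:t\in\mathbb Z^d\}\simeq\mathbb Z^d$ is discrete and unipotent. Moreover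
$$|\tau_tv|\le\big(1+2|t|+\tfrac12|t|^2\big)|v|\le2(1+|t|^2)|v|.\tag{9}$$
Let $e=(0,0,0,1)$, $x_0=(1,1,0,2)$, $f_0=z-\alpha-\beta$, $\ell=z$, $y_0=(1,1,0,3)$, so that $f_0(x_0)=0$ and $f_0(y_0)=1$. Let $\bar x_0=x_0/2\in\mathcal A$, $I=\mathbb Z^d$, $x_\infty=e$, and
$$Y_\infty=\{\theta\alpha+(1-\theta)\beta:\theta\in[0,1]\}\subset\mathcal A^*.$$
$P$ fixes $e$ and each element of $Y_\infty$. Directly,
$$f_0(\tau_r\bar x_0)=\tfrac14|r|^2,\qquad f_0(e)=1,\qquad f_0(\tau_{-s}y_0)=1+\tfrac12|s|^2.$$
Let $0<\varepsilon\le\frac1{100}$. Let $B_0,D_0$ be the closed balls of radius $\varepsilon$ about $\bar x_0$ in $\mathcal A$ and about $f_0$ in $\mathcal A^*$ (Euclidean norms in these coordinates and the dual ones), and let $B_t,D_t$ be the normalizations of $\tau_tB_0,\tau_t\cdot D_0$. Note $|\bar x_0|\le2$, $|f_0|\le2$, $|y_0|\le4$.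

**Step 2: the normalizations make sense.** For $v=(\alpha,\beta,y,1)\in B_0$ we have $\alpha,\beta\ge\frac14$, $|y|\le\varepsilon$. Since $\varepsilon|t|\le\frac1{16}(1+|t|^2)$,
$$\ell(\tau_tv)=1+t\cdot y+\tfrac12\sum_jt_j^2\alpha_j\ge1-\varepsilon|t|+\tfrac18|t|^2\ge\tfrac1{16}(1+|t|^2).$$
For $f'\in D_0$, by (9), $(\tau_s\cdot f')(y_0)=f'(\tau_{-s}y_0)\ge1+\frac12|s|^2-8\varepsilon(1+|s|^2)\ge(\frac12-8\varepsilon)(1+|s|^2)>0$.

**Step 3: (A1).** On $B_0$, $|y_j/\alpha_j|\le4\varepsilon<\frac14$, and $\tau_r$ adds $r_j$ to $y_j/\alpha_j$. So if $v,v'\in B_0$ and $\tau_rv\in\mathbb R_{>0}v'$, then $|r_j|<\frac12$ for all $j$, and $r=0$. Thus the $B_t$ are disjoint. Also $e\notin B_t$, since $\alpha>0$ on $B_t$. As $t\to\infty$, $B_t\to e$ uniformly: before normalization the coordinates other than $z$ are $O(1+|t|)$, while $z\ge\frac1{16}(1+|t|^2)$. So $X$ and the $X_t$ are compact. The $B_t$ have interior in $\mathcal A$.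

**Step 4: (A2) and (A6).** For $f'=\zeta z+\sum\eta_jy_j-\mu\alpha-\nu\beta\in D_0$, the form $\tau_s\cdot f'=f'\circ\tau_{-s}$ has coefficients
$$z:\ \zeta,\quad y_j:\ \eta_j-\zeta s_j,\quad\alpha:\ -\mu-\eta_1s_1+\tfrac12\zeta s_1^2,\quad\beta:\ -\nu-\sum_{j\ge2}\eta_js_j+\tfrac12\zeta\sum_{j\ge2}s_j^2,$$
with $|\zeta-1|,|\eta_j|,|\mu-1|,|\nu-1|\le\varepsilon$. The ratio of the $y_j$ and $z$ coefficients is $\eta_j/\zeta-s_j$ with $|\eta_j/\zeta|<\frac14$, so the $D_s$ are disjoint. Forms in $Y_\infty$ have zero $z$-coefficient, so $Y_\infty\cap D_s=\emptyset$. Divided by $\frac12\zeta|s|^2$, the form is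
$$\frac{s_1^2}{|s|^2}\alpha+\Big(1-\frac{s_1^2}{|s|^2}\Big)\beta+O(1/|s|)$$
uniformly on $D_0$. Its value at $y_0$ is $1+O(1/|s|)$, so the same expression holds after normalization. So all accumulation points as $s\to\infty$ lie in $Y_\infty$, and $Y$, $Y_s$ are compact. Along $s=(k,0,\dots,0)$, $k\to\infty$, $D_s\to\{\alpha\}$. Along $s=(0,k,0,\dots,0)$, which needs $d\ge2$, $D_s\to\{\beta\}$. This is (A6).

**Step 5: (A3).** For $f'=f_0+\phi\in D_0$, $v=\bar x_0+u\in B_0$ ($|\phi|,|u|\le\varepsilon$, $|v|\le3$) and $r\in\mathbb Z^d\setminus0$, (9) gives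
$$f'(\tau_rv)=f_0(\tau_r\bar x_0)+f_0(\tau_ru)+\phi(\tau_rv)\ge\tfrac14|r|^2-10\varepsilon(1+|r|^2)\ge(\tfrac14-20\varepsilon)|r|^2>0.$$
By equivariance $f>0$ on $B_t$ for $f\in D_s$, $t\ne s$. For $f\in D_s$, $f(e)$ is a positive multiple of some $f'(e)=\zeta>0$. Elements of $Y_\infty$ are positive on $B_t$, where $\alpha,\beta>0$, and vanish at $e$.

**Step 6: the involution and (A4).** Let $s=s^\lambda$ be the involution of Section 9 built from $(x_0,f_0)$ with $w=e$ ($f_0(e)=1$), $M=\{\alpha+\beta=0,\ z=0\}\subset\ker f_0$ (a complement of $\mathbb Rx_0$ in $\ker f_0$), and $\sigma$ exchanging $m_0=(1,-1,0,0)$ with the basis vector $\partial_{y_1}$ and fixing $\partial_{y_j}$, $j\ge2$. So $\sigma^2=1$, $\det\sigma=-1$. Let $c=\min_{X_0}f_0>0$ and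
$$U=\{v:\ \ell(v)>0,\ |v|<R\,\ell(v),\ f_0(v)>\tfrac c2\ell(v)\},$$
an open convex cone with salient closure, containing $X_0$ for $R$ large. On the compact set $\overline U\cap\mathcal A$ we have $f_0\ge\frac c2$, and $f'(x_0)>0$ for $f'\in Y_0$ by (A3). So Lemma 10 shows that for $\lambda$ large $s(U)\subset\mathbb R_{>0}B_0$ and $s\cdot Y_0\subset\mathbb R_{>0}D_0$. Put $s_t=\tau_ts\tau_{-t}$. Since $\tau_t$ maps the rays of $X_0,Y_0$ to those of $X_t,Y_t$, (A4) holds.

**Step 7: contraction for Hilbert metrics.** The $\frac12$-Lipschitz argument of Section 10 is not available, because $\lambda$ is the same for all $t$. We use a metric adapted to the $\tau_t$. For an open convex cone $U'$ with salient closure, the *Hilbert metric* on $\mathbb P(U')$ is the logarithm of the cross-ratio of two points with the endpoints of their chord. For example, on the interval $(0,\infty)$ the distance of $p<q$ is $\log(q/p)$.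

**Lemma 11 (Birkhoff).** Let $U_1,U_2$ be such cones and $A$ an injective linear map with $A(U_1)\subset U_2$ such that $\mathbb P(AU_1)$ has Hilbert diameter $\le\Delta<\infty$ in $\mathbb P(U_2)$. Then $A$ is $\tanh(\Delta/4)$-Lipschitz.

*Proof.* Given two distinct points of $\mathbb P(U_1)$, let $\mathcal I$ be the chord of $\mathbb P(U_1)$ through them and $\mathcal J$ the chord of $\mathbb P(U_2)$ containing $A(\mathcal I)$. The Hilbert metrics restrict to those of $\mathcal I$ and $\mathcal J$, and $A:\mathcal I\to A(\mathcal I)$ is projective, so isometric for the Hilbert metric of the interval $A(\mathcal I)$. Identify $\mathcal J$ projectively with $(0,\infty)$ and $A(\mathcal I)$ with $(p,q)$. Then $\log(q/p)\le\Delta$ with $0<p<q<\infty$. The metric of $\mathcal J$ is $dx/x$, that of $(p,q)$ is $\big(\frac1{x-p}+\frac1{q-x}\big)dx$, and the ratio of the first to the second is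
$$\frac{(x-p)(q-x)}{(q-p)x}=\frac{p+q-x-pq/x}{q-p}\le\frac{(\sqrt q-\sqrt p)^2}{q-p}=\frac{\sqrt q-\sqrt p}{\sqrt q+\sqrt p}=\tanh\big(\tfrac14\log(q/p)\big)\le\tanh(\Delta/4).$$
Integrating along the segment between the two points gives the claim. $\square$

**Step 8: (A5).** Let $U_t=\tau_tU$, with Hilbert metric $d_t$ on $\mathbb P(U_t)$. For $t\ne t'$,
$$s_{t'}(U_{t'})=\tau_{t'}s(U)\subset\mathbb R_{>0}B_{t'}\subset\mathbb R_{>0}X_t\subset U_t.$$
The set $X_t$ has $d_t$-diameter $\Delta:=\mathrm{diam}_{d_0}(X_0)<\infty$, independent of $t$, since $\tau_t$ is an isometry $(\mathbb P(U),d_0)\to(\mathbb P(U_t),d_t)$ carrying $X_0$ to $X_t$. By Lemma 11, $s_{t'}:(\mathbb P(U_{t'}),d_{t'})\to(\mathbb P(U_t),d_t)$ is $\kappa$-Lipschitz with $\kappa=\tanh(\Delta/4)<1$. Hence, if $i_m\ne i_{m+1}$ for all $m$, the set $s_{i_2}\cdots s_{i_m}X_{i_m}\subset\mathbb R_{>0}X_{i_1}$ has $d_{i_1}$-diameter $\le\kappa^{m-1}\Delta\to0$. It is contained in the fixed compact subset $X_{i_1}$ of $\mathbb P(U_{i_1})$, on which $d_{i_1}$ and the metric of $\mathcal A$ induce the same topology,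 hence are uniformly equivalent. So its diameter in $\mathcal A$ tends to $0$. Applying $s_{i_1}$, which is uniformly continuous on $X_{i_1}$, gives (A5).

**Step 9: the group.** Let $\Gamma=\langle P,s\rangle$ and $N=\langle s_t\rangle$. As $\tau_rs_t\tau_{-r}=s_{t+r}$, $N$ is normal in $\Gamma$ and $\Gamma=NP$. Since $P$ fixes $e$ and each $h\in Y_\infty$, $\Gamma e=Ne$ and $\Gamma\cdot h=N\cdot h$, which are the orbit hypotheses of Proposition 9. If $1\ne\nu\in N$, then $\nu e\in\mathbb R_{>0}B_a$ for some $a$, so $\nu\notin P$. Hence $\Gamma=N\rtimes P$, with $N$ the free product of the $\langle s_t\rangle$, permuted simply transitively by $P$. So $\Gamma\simeq\mathbb Z^d*\mathbb Z/2$. Indeed the natural map $\mathbb Z^d*\mathbb Z/2\to\Gamma$ has the inverse that sends $\tau_t$ to $t$ and $s_t$ to the conjugate by $t$ of the generator of $\mathbb Z/2$; this is well defined because $N$ is the free product of the $\langle s_t\rangle$.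

**Step 10: discreteness.** Let $1\ne\gamma_k=\nu_k\tau_{t_k}\to1$ with $\nu_k\in N$. If $\nu_k=1$ for infinitely many $k$, this contradicts discreteness of $P$. Otherwise, for $k$ large, let $s_{a_k},s_{b_k}$ be the first and last letters of $\nu_k$, and fix three indices in $\mathbb Z^d$. For each of these indices $r$ with $r+t_k\ne b_k$, $\gamma_k\tau_r\bar x_0=\nu_k\tau_{r+t_k}\bar x_0\in\mathbb R_{>0}B_{a_k}$, while it tends to $\tau_r\bar x_0$, whose normalization is in $B_r$, open in $X$. So for $k$ large $a_k=r$ for at least two different values of $r$, a contradiction.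

**Step 11: irreducibility.** The vectors $\tau_tx_0=(1,1,t,2+\frac12|t|^2)$, $t\in\mathbb Z^d$, span an $n$-dimensional space, because $1,t_j,|t|^2$ are $d+2=n$ independent functions on $\mathbb Z^d$. The forms
$$\tau_s\cdot f_0=(z-\alpha-\beta)-\sum_js_jy_j+\tfrac12s_1^2\alpha+\tfrac12\Big(\sum_{j\ge2}s_j^2\Big)\beta$$
span $V^*$, because $1,s_j,s_1^2,\sum_{j\ge2}s_j^2$ are $d+3=n+1$ independent functions. Fix $n$ indices $t$ with the $\tau_tx_0$ independent and $n+1$ indices $s$ with the $\tau_s\cdot f_0$ independent. Taking $\varepsilon$ small enough from the start, any choice of points in the corresponding $B_t$, respectively $D_s$, is independent. So a subspace meeting all $B_t$ has dimension $\ge n$, and a subspace of $V^*$ meeting all $D_s$ is $V^*$. By Lemma 8, a $\Gamma$-invariant subspace $W$ is $0$, $V$, or a hyperplane $\ker g$.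

We exclude the last case. There $g\circ\tau_t=g$ for all $t\in\mathbb Z^d$, since $g\circ\tau_t$ is a multiple of $g$ and $\tau_t$ is unipotent. Write $g=\zeta z+\sum\eta_jy_j+a\alpha+b\beta$. The $y_j$-coefficient of $g\circ\tau_t$ is $\eta_j+\zeta t_j$, so $\zeta=0$. Then the $\alpha$- and $\beta$-coefficients are $a+\eta_1t_1$ and $b+\sum_{j\ge2}\eta_jt_j$, so $\eta=0$ and $g=a\alpha+b\beta$. Also $g\circ s=\pm g$, as $s^2=1$. So $\pm g(x_0)=g(sx_0)=\lambda^{-1}g(e)=0$, that is, $a+b=0$. Finally $\pm2a=\pm g(m_0)=g(\sigma m_0)=g(\partial_{y_1})=0$, so $g=0$, a contradiction. Hence $\Gamma$ is irreducible.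

Proposition 9 applies: $\Gamma\simeq\mathbb Z^{n-2}*\mathbb Z/2$ satisfies (i), but neither (ii) nor (iii), and by duality $\Gamma^*$ satisfies (ii), but neither (i) nor (iii). This proves Theorem A(2). $\blacksquare$
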